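# An abelian $p$-group with infinite entropy and no non-singular strings

Throughout, "group" means abelian group, $\mathbb N=\{0,1,2,\dots\}$, $\mathbb N_+=\mathbb N\setminus\{0\}$, $p$ is a fixed prime, and $\mathfrak c=2^{\aleph_0}$. For a group $A$ we write $A[p^i]=\{x\in A: p^ix=0\}$; the subgroup $A[p]$ is the *socle* of the $p$-group $A$.

## 1. The guess that entropy forces infinite backward orbits

Take an endomorphism $\phi$ of a torsion group $G$. One can follow a point forward, $x,\phi(x),\phi^2(x),\dots$, or try to follow it backward, choosing a preimage, a preimage of the preimage, and so on. Two invariants measure these.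

**Definition (strings).** A sequence $\{x_n\}_{n\in\mathbb N}\subseteq G$ is a *string* of $\phi$ if $\phi(x_n)=x_{n-1}$ for all $n\in\mathbb N_+$ and the $x_n$ are pairwise distinct. It is *singular* if $\phi^j(x_0)=\phi^k(x_0)$ for some $j\ne k$ in $\mathbb N$, and *non-singular* otherwise. The *non-singular string number* $ns(\phi)$ is the supremum of $|\mathcal F|$ over families $\mathcal F$ of pairwise disjoint non-singular strings of $\phi$, and $ns(G)=\sup\{ns(\phi):\phi\in\mathrm{End}(G)\}$.

So $ns(G)=0$ means that no endomorphism of $G$ has a non-singular string. That is all we shall use.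

Example: on $\mathbb Z(p^\infty)\subseteq\mathbb Q/\mathbb Z$ let $\phi$ be multiplication by $p$ and $x_n=p^{-n-1}+\mathbb Z$. This is a string, and it is singular, since $\phi(x_0)=0=\phi^2(x_0)$. On $\bigoplus_{i\in\mathbb Z}\mathbb Z(p)e_i$ let $\phi(e_i)=e_{i+1}$; then $x_n=e_{-n}$ is a non-singular string.

A string is non-singular exactly when the forward orbit of $x_0$ is infinite. Conversely, if $\phi(x_n)=x_{n-1}$ for all $n\ge1$ and the orbit of $x_0$ is infinite, then the $x_n$ are automatically distinct: if $x_i=x_j$ with $i<j$, apply $\phi^i$ to get $x_0=x_{j-i}$, hence $\phi^{j-i}(x_0)=x_0$, and the orbit of $x_0$ is finite. A non-singular string is thus an infinite forward orbit that can be continued backward forever.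

**Definition (entropy).** For a finite subgroup $F\le G$ and $n\in\mathbb N_+$ let $T_n(\phi,F)=F+\phi(F)+\dots+\phi^{n-1}(F)$,
$$H(\phi,F)=\lim_{n\to\infty}\frac{\log|T_n(\phi,F)|}{n},\qquad \mathrm{ent}(\phi)=\sup_F H(\phi,F),\qquad \mathrm{ent}(G)=\sup_{\phi\in\mathrm{End}(G)}\mathrm{ent}(\phi).$$

**Lemma 1.1.** Let $G$ be torsion. The limit $H(\phi,F)$ exists, and $\mathrm{ent}(\phi)=0$ if and only if every forward orbit of $\phi$ is finite. Consequently $\mathrm{ent}(G)=0$ implies $ns(G)=0$.

*Proof.* Write $T_n=T_n(\phi,F)$. Then $T_{n+1}=F+\phi(T_n)$. The map $T_{n+1}\to T_{n+2}/T_{n+1}$, $x\mapsto\phi(x)+T_{n+1}$, is onto because $T_{n+2}=F+\phi(T_{n+1})$ and $F\subseteq T_{n+1}$, and it kills $T_n$. So $|T_{n+2}/T_{n+1}|$ divides $|T_{n+1}/T_n|$. These integers are eventually constant, say equal to $c$, and $H(\phi,F)=\log c$.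

If $\mathrm{ent}(\phi)=0$ and $x\in G$, take $F=\langle x\rangle$, which is finite. Then $c=1$, the $T_n$ become stationary, and the orbit of $x$ lies in a finite group. If all orbits are finite, then all $T_n(\phi,F)$ lie in the finite group generated by the orbits of the finitely many elements of $F$, so $H(\phi,F)=0$. The last claim follows: if $\mathrm{ent}(\phi)=0$, there is no infinite orbit to carry a non-singular string. $\square$

So positive entropy of $G$ means that some endomorphism has an infinite forward orbit. Does *another* endomorphism then have an infinite forward orbit that also extends backward? The question, from Anna Giordano Bruno and Simone Virili, "String numbers of abelian groups", arXiv:1006.5206 (2010), is: is there an abelian $p$-group $G$ with $ns(G)=0$ but $\mathrm{ent}(G)=\infty$?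

The natural guess is **no**: infinite entropy should mean so much room that a non-singular string can be found somewhere. Let us test it.

*Finite groups and $\mathbb Z(p^\infty)$.* Here every $G[p^i]$ is finite and carried into itself by every endomorphism, so all orbits are finite and $\mathrm{ent}(G)=ns(G)=0$.

*The one-sided shift.* On $G=\bigoplus_{i\in\mathbb N}\mathbb Z(p)e_i$ let $\beta(e_i)=e_{i+1}$. Then $H(\beta,\langle e_0\rangle)=\log p>0$. This $\beta$ has no non-singular string, because a string has $x_0\in\bigcap_n\beta^n(G)=0$. But re-index the basis by $\mathbb Z$, and the two-sided shift on the *same* group has a non-singular string. So $\beta$ does not refute the guess for $G$.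

*Bounded groups.* An infinite bounded $p$-group is a direct sum of cyclic groups of boundedly many orders, so infinitely many summands have the same order $p^n$. It therefore has a summand $\bigoplus_{i\in\mathbb Z}\mathbb Z(p^n)$, and the two-sided shift lives there. The guess holds.

## 2. A ladder automorphism when no shift is available

On $\bigoplus_{n\ge1}\mathbb Z(p^n)$ there is no shift that is invertible on the nose. A string exists nevertheless.

**Lemma 2.1.** If $A$ is a direct summand of $G$ and $ns(G)=0$, then $ns(A)=0$.

*Proof.* Write $G=A\oplus A'$. An endomorphism of $A$ extends to $G$ by $0$ on $A'$, and its non-singular strings remain non-singular strings. $\square$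

**Lemma 2.2.** The following groups have automorphisms with a non-singular string:

1. $\bigoplus_{i\in\mathbb Z}\mathbb Z(p^n)$ for $1\le n\le\infty$;
2. $\bigoplus_{i\ge1}\langle e_i\rangle$ with $e_i$ of order $p^{n_i}$ and $1\le n_1<n_2<\cdots$.

*Proof.* (1) Let $\phi$ move coordinate $i$ to coordinate $i+1$, and let $x\ne0$ lie in coordinate $0$. The elements $\phi^m(x)$, $m\in\mathbb Z$, are pairwise distinct, so $x_n=\phi^{-n}(x)$ is a non-singular string.

(2) Let $a$ fix all $e_{2i}$ and send $e_{2i-1}\mapsto e_{2i-1}+p^{\,n_{2i}-n_{2i-1}}e_{2i}$. Let $b$ fix all $e_{2i-1}$ and send $e_{2i}\mapsto e_{2i}+p^{\,n_{2i+1}-n_{2i}}e_{2i+1}$. The added terms have order $p^{n_{2i-1}}$ and $p^{n_{2i}}$ respectively, so these are well defined. They are automorphisms: change the sign of the added term to get the inverse. Put $\phi=ab$ ($b$ first) and $\varepsilon_i=p^{n_i-1}e_i$. Then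
$$a\varepsilon_{2i-1}=\varepsilon_{2i-1}+\varepsilon_{2i},\qquad b\varepsilon_{2i}=\varepsilon_{2i}+\varepsilon_{2i+1},$$
the other $\varepsilon$'s being fixed. So $\phi(\varepsilon_1)=a(\varepsilon_1)=\varepsilon_1+\varepsilon_2$. If a socle element $v$ has $2m$ as the largest index in its support, then $bv$ has largest index $2m+1$ (only $\varepsilon_{2m}$ contributes there), and $abv$ has largest index $2m+2$. Hence $\phi^m(\varepsilon_1)$ has largest index $2m$ for $m\ge1$, and $\varepsilon_1$ has index $1$. So the $\phi^m(\varepsilon_1)$, $m\ge0$, are distinct. As $\phi$ is bijective, they are distinct for $m\in\mathbb Z$, and $(\phi^{-n}(\varepsilon_1))_n$ is a non-singular string. $\square$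

**Corollary 2.3.** If $G$ is a $p$-group with $ns(G)=0$, then $G$ has no direct summand that is an infinite direct sum of non-zero cyclic groups, and none isomorphic to $\bigoplus_{i\in\mathbb N}\mathbb Z(p^\infty)$.

*Proof.* In an infinite direct sum of non-zero cyclic $p$-groups, either infinitely many summands have the same order, or infinitely many orders occur. So it has a summand as in (1) with $n<\infty$ or as in (2). Apply Lemmas 2.1 and 2.2. $\square$

The ladder also works on a much larger group. Let $A=\bigoplus_{i\ge 1}\langle e_i\rangle$ be as in (2), and let $\bar A$ be the torsion subgroup of $\prod_i\langle e_i\rangle$. The map $a$ acts on each block $\langle e_{2i-1}\rangle\oplus\langle e_{2i}\rangle$ as an automorphism; $b$ fixes $\langle e_1\rangle$ and acts on each block $\langle e_{2i}\rangle\oplus\langle e_{2i+1}\rangle$ as an automorphism. So both extend to automorphisms of the product, hence of $\bar A$, and $\varepsilon_1$ still starts a non-singular string. So $ns(\bar A)\neq 0$.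

This suggests a proof of the guess in general: find a large direct sum of cyclics inside $G$ and run the ladder on it. Here is the exact point where that stops. Suppose $A\subseteq G\subseteq\bar A$. The ladder maps $A$ to $A$ and $\bar A$ to $\bar A$, but nothing makes it map $G$ to $G$. If $A$ is not a direct summand of $G$, the ladder may simply fail to be an endomorphism of $G$. A counterexample, if there is one, sits strictly between a direct sum of cyclics and the torsion part of the product, and is rigid enough to be spoiled by every ladder.

## 3. Countable groups obey the guess, and size $\mathfrak c$ does not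

A $p$-group $G$ is *separable* if $\bigcap_mp^mG=0$, that is, it has no non-zero element of infinite height. A direct sum of cyclic $p$-groups is separable; $\mathbb Z(p^\infty)$ is not.

**Theorem 1.** For every prime $p$ there is a separable abelian $p$-group $G$ of cardinality $\mathfrak c=2^{\aleph_0}$ such that no endomorphism of $G$ has a non-singular string (so $ns(G)=0$), while some single $\phi\in\mathrm{End}(G)$ has $\mathrm{ent}(\phi)=\infty$.

**Theorem 2.** Let $p$ be a prime.

(A) There are $2^{\mathfrak c}$ pairwise non-isomorphic separable $p$-groups $G$ of cardinality $\mathfrak c$ with $ns(G)=0$ and $\mathrm{ent}(G)=\infty$, the latter attained by a single endomorphism.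

(B) If $G$ is a $p$-group with $ns(G)=0$, then $G\cong\mathbb Z(p^\infty)^k\oplus R$ with $k<\infty$ and $R$ reduced; $G$ has no direct summand that is an infinite direct sum of non-zero cyclic groups; the Ulm–Kaplansky invariants of $R$ of finite index are finite; and $|G|\le\mathfrak c$. So the cardinality $\mathfrak c$ in (A) is the largest possible, and so is the number $2^{\mathfrak c}$, since there are at most $2^{\mathfrak c}$ groups of cardinality $\le\mathfrak c$ up to isomorphism.

(C) For a countable $p$-group $G$ the following are equivalent: $ns(G)=0$; $\mathrm{ent}(G)=0$; $G\cong\mathbb Z(p^\infty)^k\oplus(\text{finite})$ with $k<\infty$. So no countable group separates $ns=0$ from $\mathrm{ent}=0$.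

Everything is proved in ZFC, with no extra hypotheses. So the answer to the question is **yes**, against the guess. We first prove (B) and (C), which say how far the guess is right and where not to look. Then we build the groups.

## 4. The bound $|G|\le\mathfrak c$ and finite Ulm–Kaplansky invariants

**Recalled facts.** A subgroup $A\le R$ is *pure* if $A\cap p^mR=p^mA$ for all $m$ ($R$ a $p$-group). Every $p$-group $R$ has a *basic subgroup*: a pure subgroup $B_R=\bigoplus_{n\ge1}C_n$, with $C_n$ a direct sum of copies of $\mathbb Z(p^n)$, such that $R/B_R$ is divisible. The *Ulm–Kaplansky invariant* of finite index $n$ is $f_n(R)=\dim_{\mathbb F_p}\big((p^nR)[p]/(p^{n+1}R)[p]\big)$, and it equals the number of cyclic summands in $C_{n+1}$. For $R=\bigoplus_{n\ge1}\mathbb Z(p^n)$ we have $f_n(R)=1$ for all $n\in\mathbb N$. Bounded pure subgroups are direct summands (Fuchs, *Infinite Abelian Groups* I, Thm 27.5).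

*Proof of Theorem 2(B).* Let $ns(G)=0$.

**Step 1: splitting off the divisible part.** Write $G=D\oplus R$ with $D$ divisible and $R$ reduced. Then $D$ is a direct sum of copies of $\mathbb Z(p^\infty)$, and by Corollary 2.3 there are only finitely many. The same corollary excludes infinite direct sums of non-zero cyclics as summands of $G$, hence of $R$.

**Step 2: finite invariants.** Suppose $f_n(R)$ is infinite. Then $C_{n+1}$ is an infinite direct sum of cyclics. It is a summand of the pure subgroup $B_R$, so it is pure in $R$, and it is bounded. Hence it is a direct summand of $R$, which Step 1 excludes.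

**Step 3: the cardinality.** By Step 2 each $C_n$ is finite, so $B_R$ is countable. It remains to bound $R/B_R$. The exact sequence
$$\mathrm{Hom}(\mathbb Z(p^\infty),R)\to\mathrm{Hom}(\mathbb Z(p^\infty),R/B_R)\to\mathrm{Ext}(\mathbb Z(p^\infty),B_R)$$
has first term $0$, because $R$ is reduced. So the middle term embeds in the Ext group. Write $\mathbb Z(p^\infty)=F_0/F_1$ with $F_0,F_1$ countable free. Then $\mathrm{Ext}(\mathbb Z(p^\infty),B_R)$ is a quotient of $\mathrm{Hom}(F_1,B_R)$, which has at most $\aleph_0^{\aleph_0}=\mathfrak c$ elements. Let $c_0=0$ and let $c_1,c_2,\dots$ be the standard generators of $\mathbb Z(p^\infty)$, with $pc_{j+1}=c_j$ and $c_i$ of order $p^i$. Given $y\in R/B_R$ of order $p^i$, divisibility gives $y_i=y$ and $y_{j+1}$ with $py_{j+1}=y_j$ for $j\ge i$. Then $c_j\mapsto y_j$ ($j\ge i$), $c_j\mapsto p^{i-j}y$ ($j\le i$) defines a homomorphism $\mathbb Z(p^\infty)\to R/B_R$ sending $c_i$ to $y$. So each element of $R/B_R$ is determined by a number $i$ and one of at most $\mathfrak c$ homomorphisms, and $|R/B_R|\le\aleph_0\cdot\mathfrak c=\mathfrak c$. Hence $|R|\le\mathfrak c$ and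 $|G|\le\mathfrak c$.

**Step 4: the count.** A group of cardinality $\le\mathfrak c$ is isomorphic to one whose underlying set is a subset of $\mathfrak c$. There are $2^{\mathfrak c}$ subsets and at most $\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$ operations on each. $\square$

## 5. Countable $p$-groups and Ulm's theorem

**Recalled facts.** For a reduced $p$-group $R$ put $R^0=R$, $R^{\sigma+1}=\bigcap_np^nR^\sigma$, and intersections at limits. There is a least ordinal $\rho$ with $R^\rho=0$. The *Ulm factors* are $A_\sigma=R^\sigma/R^{\sigma+1}$, $\sigma<\rho$, and the sequence of them is the *Ulm sequence*.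

Example: let $R$ be generated by $a_0,a_1,a_2,\dots$ with relations $pa_0=0$ and $p^na_n=a_0$ for $n\ge1$. The map $a_n\mapsto p^{-n-1}+\mathbb Z$ into $\mathbb Z(p^\infty)$ shows $a_0\ne0$. Since $R/\langle a_0\rangle\cong\bigoplus_{n\ge1}\mathbb Z(p^n)$ is separable and $a_0\in p^nR$ for all $n$, we get $R^1=\langle a_0\rangle$. So $\rho=2$, $A_0=\bigoplus_{n\ge1}\mathbb Z(p^n)$ and $A_1=\mathbb Z(p)$.

Each $A_\sigma$ is separable: if $x+R^{\sigma+1}\in p^nA_\sigma$ for all $n$, then $x\in p^nR^\sigma+R^{\sigma+1}=p^nR^\sigma$ for all $n$, so $x\in R^{\sigma+1}$. If $\sigma+1<\rho$, then $A_\sigma$ is unbounded: from $p^mR^\sigma\subseteq R^{\sigma+1}\subseteq p^{m+1}R^\sigma$ it would follow that $p^mR^\sigma$ is divisible, hence $0$, hence $R^{\sigma+1}=0$. The classical theorems we use are these.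

* Prüfer: bounded $p$-groups and countable separable $p$-groups are direct sums of cyclic groups.
* Zippin (Fuchs, *Infinite Abelian Groups* II, Thm 76.1): for a countable ordinal $\rho$, a sequence of non-zero countable direct sums of cyclic $p$-groups $A_\sigma$ ($\sigma<\rho$), with $A_\sigma$ unbounded whenever $\sigma+1<\rho$, is the Ulm sequence of some countable reduced $p$-group.
* Ulm (loc. cit., §77): countable reduced $p$-groups with isomorphic Ulm factors are isomorphic.

*Proof of Theorem 2(C).* **The structure gives both zeros.** If $G\cong\mathbb Z(p^\infty)^k\oplus(\text{finite})$, then every $G[p^i]$ is finite and fully invariant. So all orbits are finite, and $\mathrm{ent}(G)=0=ns(G)$ by Lemma 1.1. The same lemma gives $\mathrm{ent}(G)=0\Rightarrow ns(G)=0$.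

**$ns(G)=0$ gives the structure.** By (B), $G\cong\mathbb Z(p^\infty)^k\oplus R$ with $R$ reduced and countable. Suppose $R$ is infinite. If $R$ is bounded, it is an infinite direct sum of cyclics, contradicting (B). So let $R$ be unbounded, with Ulm sequence $(A_\sigma)_{\sigma<\rho}$. Here $\rho$ is countable because the $R^\sigma$ strictly decrease inside a countable set, and each $A_\sigma$ is a countable direct sum of cyclics by Prüfer. Moreover $A_0$ is unbounded: if $\rho=1$ then $A_0=R$, and if $\rho\ge2$ this was shown above. Distributing cyclic summands of growing orders alternately, write $A_0=A_0'\oplus A_0''$ with both parts unbounded. By Zippin's theorem there is a countable reduced $p$-group $R''$ with Ulm sequence $A_0'',A_1,\dots,A_\sigma,\dots$. Since $A_0'$ is separable, $A_0'\oplus R''$ has Ulm sequence $A_0'\oplus A_0''\cong A_0,A_1,\dots$. So $R\cong A_0'\oplus R''$ by Ulm's theorem, and $G$ has the summand $A_0'$, an infinite direct sum of non-zero cyclics. This contradicts (B). $\square$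

## 6. Polynomials on a free module, and how a finite perturbation can spoil them

Here is an algebraic model of "forward yes, backward no". Let $W$ be a free $\mathbb F_p[X]$-module and let $f\in\mathbb F_p[X]$ act by multiplication. If $f$ is constant, all orbits are finite. If $\deg f\ge1$, then $\bigcap_mf^mW=0$, so a sequence with $fx_n=x_{n-1}$ has $x_0=0$. No polynomial has a non-singular string on $W$, yet $X$ has infinite orbits, and if $W$ has infinite rank, then $X$ has infinite entropy on $W$. So we would like a $p$-group on whose socle every endomorphism acts as a polynomial in $X$.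

Two things stand in the way. First, $X$ must act on $G$, which will contain finite cyclic pieces; on those, all orbits of $X$ are finite. So the socle will have a part $t$ consisting of elements with finite orbits, and only the quotient by $t$ can be free. This alone is harmless. If $U\supseteq t$ with $U/t$ free and $fx_n=x_{n-1}$ in $U$, $\deg f\ge1$, then the image of $x_0$ lies in $\bigcap_mf^m(U/t)=0$, so $x_0\in t$ has a finite orbit.

Second, projections onto finite summands are endomorphisms, and so endomorphisms of the form "polynomial plus finite image" are unavoidable. This is dangerous, as the following example shows.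

**Example 6.1.** Let $V=\bigoplus_{i\in\mathbb Z}\mathbb F_pe_i$, let $\sigma(e_i)=e_{i+1}$ for all $i$, and let $\sigma'$ agree with $\sigma$ except that $\sigma'(e_{-1})=0$. Put $V_-=\bigoplus_{i<0}\mathbb F_pe_i$ and $V_+=\bigoplus_{i\ge0}\mathbb F_pe_i$. Both are $\sigma'$-invariant, every element of $V_-$ is killed by a power of $\sigma'$, and $V_+$ with $\sigma'$ is $\mathbb F_p[X]$ with multiplication by $X$. So $V$ is "finite orbits plus free", exactly as above, and $\sigma'$ has no non-singular string. But $\sigma-\sigma'$ has image $\mathbb F_pe_0$, and $\sigma$ has the non-singular string $(e_{-n})_n$.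

What went wrong is that the set of elements killed by a power of $\sigma'$ is infinite. It is an endless supply of backward history, which a rank-one map glued to the free part. So we need a $t$ on which every non-zero polynomial is *almost* bijective. This is achieved by letting $t$ be a sum of the fields $\mathbb F_p[X]/(\pi_n)$ for *distinct* irreducible $\pi_n$, since a non-zero polynomial is divisible by only finitely many of them.

## 7. The groups $B\subseteq\bar B$ and the compact socle $P$

Fix distinct monic irreducible polynomials $\pi_1,\pi_2,\dots\in\mathbb F_p[X]$ and monic lifts $\Pi_n\in\mathbb Z[X]$ with $\deg\Pi_n=\deg\pi_n$. Put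
$$B_n=(\mathbb Z/p^n)[X]/(\Pi_n),\qquad B=\bigoplus_{n\ge1}B_n,\qquad\bar B=\text{torsion subgroup of }\prod_{n\ge1}B_n.$$
These are $\mathbb Z[X]$-modules, and $B_n$ is a free $\mathbb Z/p^n$-module of finite rank.

For instance, let $p=2$ and take $\Pi_1=X$, $\Pi_2=X-1$, $\Pi_3=X^2+X+1$. Then $X$ is $0$ on $B_1=\mathbb Z/2$ and the identity on $B_2=\mathbb Z/4$, while $B_3$ has $64$ elements and $X^3=1$ on it.

Let $F_n=B_n[p]=p^{n-1}B_n$. Multiplication by $p^{n-1}$ induces an isomorphism of $X$-modules $\mathbb F_p[X]/(\pi_n)=B_n/pB_n\to F_n$. Put
$$P=\bar B[p]=\prod_{n\ge1}F_n,\qquad t=B[p]=\bigoplus_{n\ge1}F_n .$$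
These are $\mathbb F_p[X]$-modules. A polynomial $f$ acts on $F_n$ as $0$ if $\pi_n\mid f$, and bijectively otherwise, since $F_n$ is a one-dimensional space over the field $\mathbb F_p[X]/(\pi_n)$. Hence
$$\text{for }0\neq f\in\mathbb F_p[X]\text{ the kernel of }f\text{ on }P\text{ is finite:} \tag{7.1}$$
it is the product of the finitely many finite groups $F_n$ with $\pi_n\mid f$.

Give $P$ the product topology. It is compact and metrizable, the open subgroups $P_m=\prod_{n>m}F_n$ form a neighborhood base of $0$, each $f\in\mathbb F_p[X]$ acts continuously, and $t$ is countable and dense. The topology can be read off from the group structure of $\bar B$: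
$$P_m=P\cap p^m\bar B. \tag{7.2}$$
Indeed $p^mB_n=0$ for $n\le m$, so the right side lies in $P_m$. Conversely, $u=(p^{n-1}v_n)_{n>m}$ equals $p^m(p^{n-1-m}v_n)_{n>m}$, and the element in parentheses is killed by $p^{m+1}$, so it lies in $\bar B$.

Two small facts. First, $\bigcap_mp^m\bar B=0$, because $p^m$ kills $B_n$ for $m\ge n$. Second, $B$ is pure in $\bar B$: if $b\in B$ and $b=p^mx$ with $x\in\bar B$, delete the coordinates of $x$ outside the support of $b$.

**Example 7.1.** Let $u\in P$ have $n$-th component $p^{n-1}\cdot1$. Then $fu\in t$ if and only if $\pi_n\mid f$ for almost all $n$, that is, if and only if $f=0$. So $u$ generates a free $\mathbb F_p[X]$-module even modulo $t$. In particular the $X^ju$ are linearly independent and $u$ has an infinite orbit under $X$, although each component of $u$ has a finite one. By contrast, if $X$ acted on every $F_n$ as one fixed scalar $c\in\mathbb F_p$, every orbit of $X$ on $P$ would be finite.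

## 8. Building a pure subgroup with a prescribed socle

The next proposition reduces the design of the group to the design of a subspace of $P$.

**Proposition 8.1.** Let $U$ be an $\mathbb F_p[X]$-submodule with $t\subseteq U\subseteq P$ and $U/t$ free over $\mathbb F_p[X]$. Then there is a pure subgroup $G$ of $\bar B$ which is a $\mathbb Z[X]$-submodule, contains $B$, and satisfies $G[p]=U$.

*Proof.* **Step 1: adjoin compatible "$p$-th roots" of a basis.** Let $u_\alpha=(p^{n-1}v_{\alpha,n})_n\in U$ ($\alpha\in I$) map to a basis of $U/t$. For $k\ge1$ let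
$$b_\alpha^{(k)}=(p^{n-k}v_{\alpha,n})_{n\ge k},$$
with components $0$ for $n<k$. Then $p^kb_\alpha^{(k)}=0$, so $b_\alpha^{(k)}\in\bar B$; also $b_\alpha^{(1)}=u_\alpha$, and
$$p\,b_\alpha^{(k+1)}=b_\alpha^{(k)}-v_{\alpha,k}\equiv b_\alpha^{(k)}\pmod B, \tag{8.1}$$
where $v_{\alpha,k}$ sits in coordinate $k$. Put $G=B+\sum_{\alpha,k}\mathbb Z[X]b_\alpha^{(k)}$. It is a $\mathbb Z[X]$-submodule containing $B$ and $U=t+\sum_\alpha\mathbb F_p[X]u_\alpha$. By (8.1) the $p$-group $G/B$ is divisible by $p$, hence divisible.

**Step 2: $G$ is pure.** Let $g\in G\cap p^m\bar B$. Since $G/B$ is divisible, $g=p^mg'+b$ with $g'\in G$, $b\in B$. Then $b\in B\cap p^m\bar B=p^mB$, so $g\in p^mG$.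

**Step 3: no unwanted socle elements.** Clearly $U\subseteq G[p]$. Let $g\in G[p]$. By (8.1) we can raise all indices to a common $k$: $g\equiv\sum_\alpha r_\alpha b_\alpha^{(k)}\pmod B$, a finite sum with $r_\alpha\in\mathbb Z[X]$. Suppose $k\ge2$. By (8.1), $p^{k-1}b_\alpha^{(k)}\equiv u_\alpha\pmod B$, so $0=p^{k-1}g\equiv\sum r_\alpha u_\alpha\pmod B$ and $\sum r_\alpha u_\alpha\in B\cap P=t$. By freeness of $U/t$ every $r_\alpha$ is divisible by $p$, say $r_\alpha=pr_\alpha'$. So $g\equiv\sum r'_\alpha b_\alpha^{(k-1)}\pmod B$. Repeating, we reach $k=1$, that is, $g=u+b$ with $u\in U$, $b\in B$. Then $pb=0$, so $b\in t\subseteq U$ and $g\in U$. $\square$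

Any such $G$ is separable, since $\bigcap_mp^mG\subseteq\bigcap_mp^m\bar B=0$. Also $|G|\le|\prod_nB_n|=\mathfrak c$.

**A first try.** Take $U=t+\mathbb F_p[X]u$ with $u$ from Example 7.1. The resulting $G$ is countable, and multiplication by $X$ has infinite orbits on it, so $\mathrm{ent}(G)>0$. But $G$ is countable, so Theorem 2(C) gives $ns(G)\ne0$. This $G$ has too many endomorphisms. We must add many more generators, each one chosen to destroy an unwanted endomorphism. For that we need a list of possible endomorphisms drawn up *before* $G$ is known, and topology provides it.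

**Lemma 8.2.** Let $U,G$ and $U',G'$ be as in Proposition 8.1. For each homomorphism $\psi:G\to G'$ the restriction $\psi|_U:U\to U'$ extends to a continuous $\mathbb F_p$-linear map $\theta:P\to P$.

*Proof.* By (7.2) and purity, $U\cap P_m=U\cap p^m\bar B=U\cap p^mG$. Hence $\psi(U\cap P_m)\subseteq U'\cap p^mG'\subseteq P_m$, using (7.2) again. So $\psi|_U$ is uniformly continuous on the subgroup $U$, which is dense since it contains $t$. As $P$ is compact, hence complete, $\psi|_U$ extends uniquely to a continuous map $P\to P$, and by density this is linear. $\square$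

## 9. Defeating $\mathfrak c$ many continuous maps

**Definition.** A continuous $\mathbb F_p$-linear map $\theta:P\to P$ is *almost polynomial* if $\theta-f$ has finite image for some $f\in\mathbb F_p[X]$. Let $\Theta$ be the set of continuous linear $\theta:P\to P$ that are *not* almost polynomial.

Example: the projection of $P$ onto one $F_n$ is almost polynomial, with $f=0$. It is not itself a polynomial: such an $f$ would be $0$ on all $F_k$ with $k\ne n$, hence $f=0$. The projection $e$ onto $\prod_{n\text{ even}}F_n$ lies in $\Theta$. For if $e-f$ has finite image, then $f$ acts as $0$ on almost all $F_n$ with $n$ odd, so $f=0$; but $e$ has infinite image. So $\Theta\ne\emptyset$. A continuous map is determined by its values on the countable dense set $t$, so $|\Theta|\le\mathfrak c^{\aleph_0}=\mathfrak c$.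

We want $U$ such that no $\theta\in\Theta$ maps $U$ into $U$. List $\Theta$ as $(\theta_\alpha)_{\alpha<\mathfrak c}$ and choose $u_\alpha$ by transfinite recursion. At stage $\alpha$ we have $U_\alpha$, generated over $\mathbb F_p[X]$ by $t$ and the earlier $u_\beta$, and we add a $u=u_\alpha$ with $\theta_\alpha(u)$ outside the new module $U_\alpha+\mathbb F_p[X]u$. This says $(\theta_\alpha-f)(u)\notin U_\alpha$ for all $f$. So $u$ must avoid the sets $(\theta_\alpha-f)^{-1}(v)$, $f\in\mathbb F_p[X]$, $v\in U_\alpha$. Each is empty or a coset of the closed subgroup $\ker(\theta_\alpha-f)$, which has infinite index because $\theta_\alpha-f$ has infinite image. Such cosets are nowhere dense. While $U_\alpha$ is countable, the Baire category theorem finds $u$. But we only know $|U_\alpha|<\mathfrak c$. If the continuum hypothesis fails, $U_\alpha$ may be uncountable at some stages. Then there may be uncountably many nowhere dense sets to avoid, and Baire's theorem does not apply.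

What rescues the argument is that the cosets, however many, belong to only *countably many subgroups*. We can choose one set $C$ of size $\mathfrak c$ that meets every coset of each of these subgroups in at most one point. Then fewer than $\mathfrak c$ cosets remove fewer than $\mathfrak c$ points of $C$.

**Lemma 9.1.** Let $K_1,K_2,\dots$ be closed subgroups of infinite index in $P$. There is a set $C\subseteq P$ with $|C|=\mathfrak c$ meeting every coset of every $K_i$ in at most one point.

*Proof.* **Step 1: the sets to avoid are small.** A closed subgroup with non-empty interior is open, hence of finite index in the compact group $P$. So each $K_i$, and therefore each finite union $D_n=K_1\cup\dots\cup K_n$, is closed and nowhere dense.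

**Step 2: a Cantor scheme.** We build non-empty clopen sets $C_\sigma\subseteq P$ for finite $0$–$1$ words $\sigma$, with $C_{\sigma0},C_{\sigma1}\subseteq C_\sigma$ and
$$(C_\sigma-C_\rho)\cap D_n=\emptyset\quad\text{for distinct words }\sigma,\rho\text{ of length }n\ge1. \tag{9.1}$$
Start with $C_\emptyset=P$. Given level $n-1$, put first $C_{\sigma0}=C_{\sigma1}=C_\sigma$ and treat the finitely many ordered pairs of distinct words of length $n$ one after another, shrinking the sets. For a pair $(\sigma,\rho)$ the set $C_\sigma-C_\rho$ is non-empty and open, so it is not contained in $D_n$: there are $x\in C_\sigma$, $y\in C_\rho$ with $x-y\notin D_n$. As $D_n$ is closed, for large $k$ the clopen sets $x+P_k\subseteq C_\sigma$ and $y+P_k\subseteq C_\rho$ have difference set $x-y+P_k$ disjoint from $D_n$. Replace $C_\sigma,C_\rho$ by them. Later shrinking preserves what has been achieved.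

**Step 3: one point per branch.** For each infinite $0$–$1$ sequence choose a point in the intersection of the sets $C_\sigma$ along it, which is non-empty by compactness. Let $C$ be the set of these points. If $x,y$ come from different branches, then (9.1) gives $x-y\notin D_n$ for all large $n$. So $x-y\notin\bigcup_iK_i$: no coset of any $K_i$ contains both. In particular $x\ne y$, so $|C|=\mathfrak c$. $\square$

**Proposition 9.2.** Let $(\theta_\alpha)_{\alpha<\mathfrak c}$ be any enumeration of $\Theta$, possibly with repetitions. There are $u_\alpha\in P$ ($\alpha<\mathfrak c$) such that, with $U=t+\sum_{\alpha<\mathfrak c}\mathbb F_p[X]u_\alpha$,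

(a) the $u_\alpha$ map to a basis of a free $\mathbb F_p[X]$-module $U/t$;

(b) $\theta_\alpha(u_\alpha)\notin U$ for every $\alpha<\mathfrak c$.

*Proof.* **Step 1: what to demand of $u_\alpha$.** Suppose $u_\beta$ is chosen for $\beta<\alpha$. Put $w_\beta=\theta_\beta(u_\beta)$ and
$$U_\alpha=t+\sum_{\beta<\alpha}\mathbb F_p[X]u_\beta,\qquad U'_\alpha=U_\alpha+\sum_{\beta<\alpha}\mathbb F_p[X]w_\beta .$$
Both have cardinality at most $\max(\aleph_0,|\alpha|)<\mathfrak c$. We want $u=u_\alpha$ with

1. $fu\notin U'_\alpha$ for all $0\ne f\in\mathbb F_p[X]$;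
2. $(\theta_\alpha-f)(u)\notin U_\alpha$ for all $f\in\mathbb F_p[X]$.

The second condition keeps $w_\alpha$ out of $U_{\alpha+1}$. The first gives independence, and it also prevents $u_\alpha$ from letting an earlier $w_\beta$ back in.

**Step 2: such a point exists.** For each $f\ne0$ and $v\in U'_\alpha$ only finitely many $u\in P$ satisfy $fu=v$, by (7.1). So fewer than $\mathfrak c$ points violate condition 1. For $f\in\mathbb F_p[X]$ the subgroup $K_f=\ker(\theta_\alpha-f)$ is closed, and it has infinite index because $\theta_\alpha\in\Theta$. Apply Lemma 9.1 to the countable family $(K_f)_f$ to get $C$. For given $f$ and $v\in U_\alpha$ the set $(\theta_\alpha-f)^{-1}(v)$ is empty or a coset of $K_f$, so it contains at most one point of $C$. So fewer than $\mathfrak c$ points of $C$ violate condition 2. As $|C|=\mathfrak c$, some $u_\alpha\in C$ satisfies both.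

**Step 3: (a).** If $\sum f_iu_{\alpha_i}\in t$ non-trivially, let $\alpha$ be the largest index with non-zero coefficient $f_\alpha$. Then $f_\alpha u_\alpha\in U_\alpha\subseteq U'_\alpha$, against condition 1.

**Step 4: (b).** By condition 2, $w_\alpha\notin U_\alpha+\mathbb F_p[X]u_\alpha=U_{\alpha+1}$. Suppose $w_\alpha\in U=\bigcup_\delta U_\delta$. The least $\delta$ with $w_\alpha\in U_\delta$ is larger than $\alpha+1$, and it is a successor $\gamma+1$ because at limits the $U_\delta$ are unions. So $\gamma>\alpha$ and $w_\alpha\in U_{\gamma+1}\setminus U_\gamma$. Write $w_\alpha=v+fu_\gamma$ with $v\in U_\gamma$ and $f\ne0$. Then $fu_\gamma=w_\alpha-v\in U'_\gamma$, against condition 1 for $u_\gamma$. $\square$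

So the module $U$ of Proposition 9.2 has the following properties:

* **(U1)** $t\subseteq U$ and $U/t$ is a free $\mathbb F_p[X]$-module of infinite rank;
* **(U2)** every continuous linear $\theta:P\to P$ with $\theta(U)\subseteq U$ is almost polynomial.

For (U2): if $\theta=\theta_\alpha\in\Theta$, then $\theta(u_\alpha)\notin U$.

*From now on* $U$ is any $\mathbb F_p[X]$-submodule of $P$ with (U1) and (U2), and $G$ is a group given by Proposition 8.1 for $U$. It is separable, and if $U$ comes from Proposition 9.2, then $|G|=\mathfrak c$, because $\mathfrak c\le|U|\le|G|\le\mathfrak c$.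

## 10. Multiplication by $X$ has infinite entropy

Let $\xi\in\mathrm{End}(G)$ be multiplication by $X$. For $m\ge1$ choose by (U1) elements $u_1,\dots,u_m\in U$ that are $\mathbb F_p[X]$-independent modulo $t$, and let $F=\sum_i\mathbb F_pu_i$. If $\sum g_iu_i=0$ with $g_i\in\mathbb F_p[X]$, then all $g_i=0$. So the $X^ju_i$ are linearly independent over $\mathbb F_p$ and
$$T_n(\xi,F)=\bigoplus_{i\le m,\ j<n}\mathbb F_pX^ju_i$$
has order $p^{mn}$. Thus $H(\xi,F)=m\log p$ for every $m$, and $\mathrm{ent}(\xi)=\infty$.

## 11. Finite orbits, and endomorphisms with constant polynomial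

It remains to show $ns(G)=0$. Let $\phi\in\mathrm{End}(G)$ and
$$\tau=\{x\in G:\{\phi^n(x)\}_{n\in\mathbb N}\text{ is finite}\}.$$
Since $G$ is torsion, $x\in\tau$ if and only if $x$ lies in a finite $\phi$-invariant subgroup: a finite orbit generates one. So $\tau$ is a $\phi$-invariant subgroup, and for a non-singular string $(x_n)$ we have $x_0\notin\tau$. Note that $U=G[p]$ is $\phi$-invariant.

**Lemma 11.1.**

(a) If $x\in G$, $0\le j<l$ and $(\phi^l-\phi^j)x\in\tau$, then $x\in\tau$.

(b) If $u\in U$ and $h(\phi)u\in\tau$ for some $0\ne h\in\mathbb F_p[T]$, then $u\in\tau$.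

*Proof.* (a) Let $z=(\phi^l-\phi^j)x$ lie in the finite invariant subgroup $H$. Then $H+\sum_{i<l}\mathbb Z\phi^ix$ is finite, and it is invariant because $\phi^lx=z+\phi^jx$.

(b) The element $h(\phi)u$ has a finite orbit, so it is killed by $\phi^l-\phi^j$ for some $j<l$. Then $u$ is killed by $(T^l-T^j)h(T)\ne0$ evaluated at $\phi$, so $\mathbb F_p[\phi]u$ is finite. $\square$

By Lemma 8.2, $\phi|_U$ extends to a continuous $\theta$ with $\theta(U)\subseteq U$. By (U2) there is $f\in\mathbb F_p[X]$ such that
$$s:=\phi|_U-f\quad\text{has finite image}\quad E:=s(U)\subseteq U. \tag{11.1}$$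

**Proposition 11.2.** If $f$ in (11.1) is constant, then $G=\tau$, so $\phi$ has no non-singular string.

*Proof.* For $u\in U$ the finite group $\mathbb F_pu+E$ is $\phi$-invariant, since $\phi$ is a scalar plus a map into $E$. So $U\subseteq\tau$. Next, $px\in\tau$ implies $x\in\tau$: there are $j<l$ with $p(\phi^l-\phi^j)x=0$, so $(\phi^l-\phi^j)x\in U\subseteq\tau$, and Lemma 11.1(a) applies. By induction on the order of $x$, $G=\tau$. $\square$

## 12. Non-constant polynomials: the perturbation creates no string

Now let $\deg f\ge1$ in (11.1). We must exclude what happened in Example 6.1.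

**Recalled facts on $\mathbb F_p[T]$-modules.** A finitely generated module is the direct sum of a free module and its torsion submodule, and the latter is finite. If $L$ is free, then $\bigcap_mT^mL=0$.

The group $U$ carries two $\mathbb F_p[T]$-structures: *via $f$* ($T$ acts as $f$) and *via $\phi$*. Via $f$, the quotient $U/t$ is again free, because $\mathbb F_p[X]$ is free over $\mathbb F_p[f]$ with basis $1,X,\dots,X^{\deg f-1}$. Also via $f$, every element of $t$ is torsion, since it lies in a finite submodule $\bigoplus_{n\le M}F_n$. Let
$$N=\sum_{i\ge0}f^iE .$$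

**Step (i): a submodule modulo which $\phi$ and $f$ agree.** *$N$ is finitely generated via $f$. It is $\phi$-invariant, $\phi$ and $f$ induce the same map on $U/N$, and $N=\mathbb F_p[\phi]E$ is finitely generated via $\phi$.*

The finite group $E$ generates $N$ via $f$. Since $\phi=f+s$ on $U$ and $s(U)=E\subseteq N$, we get $\phi(N)\subseteq N$, and $\phi$ and $f$ agree modulo $N$. For the last claim put $N_m=\sum_{i\le m}f^iE$. Since $f=\phi-s$,
$$N_{m+1}=E+fN_m\subseteq E+\phi N_m .$$
As $N_0=E$, induction gives $N_m\subseteq\mathbb F_p[\phi]E$ for all $m$. So $N\subseteq\mathbb F_p[\phi]E$, and the reverse inclusion holds because $N$ is $\phi$-invariant and contains $E$.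

So on $U/N$ there is only one $\mathbb F_p[T]$-structure.

**Step (ii): $U/(N+t)$ is almost free.** *$U/(N+t)\cong M\oplus L'$ with $M$ finitely generated and $L'$ free over $\mathbb F_p[T]$.*

The submodule $(N+t)/t$ of the free module $U/t$ is finitely generated, so it lies in the span $L$ of finitely many basis elements. Let $L'$ be the span of the others and $M=L/((N+t)/t)$.

**Step (iii): the backward history is finite modulo $N$.** *The set $Q:=\{q\in U/N:f^mq=0\text{ for some }m\}$ is finite.* This is where the distinct $\pi_n$ are used.

The image of $Q$ in $U/(N+t)$ is contained in the torsion submodule, which is that of $M$ and so is finite. The kernel of $Q\to U/(N+t)$ consists of classes of elements $z\in t$ with $f^mz\in N$, hence $f^mz\in N\cap t$, for some $m$. Now $N\cap t$ is finite, being contained in the torsion submodule of $N$ (via $f$). Choose $M_0$ such that $N\cap t\subseteq\bigoplus_{n\le M_0}F_n$ and $\pi_n\nmid f$ for all $n>M_0$. For $n>M_0$, $f$ is bijective on $F_n$, so $f^mz\in N\cap t$ forces the $n$-th component of $z$ to be $0$. Thus $z$ lies in the finite group $\bigoplus_{n\le M_0}F_n$.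 So $Q$ has finite image and finite kernel.

**Step (iv): only finitely many elements of $G$ die under powers of $\phi$.** *$K:=\bigcup_n\ker\phi^n$ is finite.*

By (i), the image of $K\cap U$ in $U/N$ lies in $Q$, which is finite. And $K\cap N$ lies in the torsion submodule of $N$ via $\phi$, which is finite as $N$ is finitely generated via $\phi$. So $K[p]=K\cap U$ is finite. As the $p^mG$ decrease to $0$, some $m$ has $K[p]\cap p^mG=0$. Then $(p^mK)[p]=0$, so $p^mK=0$. Finally, multiplication by $p^i$ embeds $K[p^{i+1}]/K[p^i]$ into $K[p]$, so $|K|\le|K[p]|^m<\infty$.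

Suppose now that $(x_n)$ is a non-singular string of $\phi$. So $x_0\notin\tau$.

**Step (v): moving the string into the socle.** *There are $z_n\in U$ ($n\in\mathbb N$) with $\phi(z_n)=z_{n-1}$ for $n\ge1$ and $z_0\notin\tau$.*

Let $k$ be maximal with $p^kx_0\notin\tau$; it exists since $x_0\notin\tau$ and some $p^ix_0=0\in\tau$. Let $y_n=p^kx_n$. Then $\phi(y_n)=y_{n-1}$, $y_0\notin\tau$ and $py_0\in\tau$. Choose $j<l$ with $(\phi^l-\phi^j)(py_0)=0$ and put $z_n=(\phi^l-\phi^j)y_n$. Then $\phi(z_n)=z_{n-1}$, $pz_0=0$, and $z_0\notin\tau$ by Lemma 11.1(a). It remains to see that $pz_n=0$ for *all* $n$, and this is what (iv) is for. Since $\phi^n(pz_n)=pz_0=0$, every $pz_n$ lies in $K$. As $K$ is finite, $\phi^rK=0$ for some $r$. Hence $pz_n=\phi^r(pz_{n+r})=0$.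

**Step (vi): pushing the string into $N$.** *There are $0\ne h\in\mathbb F_p[T]$ such that $v_n:=h(\phi)z_n\in U$ satisfy $\phi(v_n)=v_{n-1}$, $v_0\in N$ and $v_0\notin\tau$.*

By (i), $z_0=\phi^mz_m\equiv f^mz_m\pmod N$ for every $m$. So the image of $z_0$ in $U/(N+t)\cong M\oplus L'$ lies in the image of $T^m$ for all $m$. Its components in $L'$ and in a free complement of the torsion of $M$ therefore vanish. So the image of $z_0$ in $U/(N+t)$ is torsion: $g(f)z_0\in N+t$ for some $g\ne0$. The $t$-component is killed by some $g'(f)$ with $g'\ne0$, so with $h=g'g$ we have $h(f)z_0\in N$. Since $\phi$ and $f$ agree on $U/N$, also $v_0=h(\phi)z_0\in N$. Clearly $\phi(v_n)=v_{n-1}$, and $v_0\notin\tau$ by Lemma 11.1(b).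

**Step (vii): the contradiction.** The aim is to catch the whole sequence $(v_n)$ in one finitely generated module. We have $f^nv_n\equiv\phi^nv_n=v_0\equiv0\pmod N$, so the class of $v_n$ in $U/N$ lies in $Q$ for every $n$. Let $N^*\subseteq U$ be the preimage of $Q$. It is $\phi$-invariant, because $Q$ is invariant under the common map induced by $f$ and $\phi$. It contains $N$ with finite index by (iii), and $N$ is finitely generated via $\phi$ by (i), so $N^*$ is finitely generated via $\phi$. All $v_n$ lie in $N^*$, so
$$v_0=\phi^mv_m\in\phi^mN^*\quad\text{for all }m .$$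
Hence the component of $v_0$ in the free part of $N^*$ is $0$. So $v_0$ lies in the torsion submodule of $N^*$, which is finite and $\phi$-invariant, that is, $v_0\in\tau$. This contradicts (vi).

So no $\phi\in\mathrm{End}(G)$ has a non-singular string, i.e. $ns(G)=0$, for every $G$ built from a $U$ with (U1) and (U2). Taking $U$ from Proposition 9.2, and using Section 10, this proves Theorem 1. $\blacksquare$

## 13. $2^{\mathfrak c}$ pairwise non-isomorphic groups

*Proof of Theorem 2(A).* **Step 1: label the generators.** The recursion allows repetitions in the enumeration of $\Theta$, so that many different subfamilies of the $u_\alpha$ each suffice to defeat all of $\Theta$. Since $|\Theta\times\mathfrak c\times\mathfrak c|=\mathfrak c$, we can choose an enumeration $(\theta_\alpha)_{\alpha<\mathfrak c}$ of $\Theta$ and a map $\lambda:\mathfrak c\to\mathfrak c$ such that for every $\theta\in\Theta$ and $y<\mathfrak c$ there are $\mathfrak c$ many $\alpha$ with $\theta_\alpha=\theta$ and $\lambda(\alpha)=y$. Take $(u_\alpha)$ and $U$ from Proposition 9.2. For $\emptyset\ne Y\subseteq\mathfrak c$ put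
$$U_Y=t+\sum_{\lambda(\alpha)\in Y}\mathbb F_p[X]u_\alpha\subseteq U .$$

**Step 2: each $U_Y$ works.** $U_Y/t$ is free on the $u_\alpha$ with $\lambda(\alpha)\in Y$, which is (U1), of rank $\mathfrak c$. If $\theta\in\Theta$, there is $\alpha$ with $\lambda(\alpha)\in Y$ and $\theta_\alpha=\theta$. Then $u_\alpha\in U_Y$ but $\theta(u_\alpha)\notin U$. Hence
$$\text{every continuous linear }\theta\text{ on }P\text{ with }\theta(U_Y)\subseteq U\text{ is almost polynomial.} \tag{13.1}$$
In particular (U2) holds for $U_Y$. Let $G_Y$ be given by Proposition 8.1 for $U_Y$. It is separable, $|G_Y|=\mathfrak c$, $ns(G_Y)=0$, and $\mathrm{ent}(G_Y)=\infty$ is attained by multiplication by $X$.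

**Step 3: $Y$ can be recovered from $G_Y$.** Let $\psi:G_Y\to G_{Y'}$ be an isomorphism. By Lemma 8.2, $\psi|_{U_Y}$ extends to a continuous $\theta$ with $\theta(U_Y)\subseteq U_{Y'}\subseteq U$. By (13.1), $\theta=f+s$ with $f\in\mathbb F_p[X]$ and $s$ of finite image. Since $\psi$ is injective and $U_Y$ is infinite, $f\ne0$. Suppose there is $y\in Y\setminus Y'$. For each of the infinitely many $\alpha$ with $\lambda(\alpha)=y$ we have
$$\psi(u_\alpha)=fu_\alpha+s(u_\alpha)\in U_{Y'} .$$
In particular $s(u_\alpha)\in U$, and $fu_\alpha\equiv-s(u_\alpha)$ modulo $U_{Y'}$. Now $U/U_{Y'}$ is free over $\mathbb F_p[X]$ on the images of the $u_\beta$ with $\lambda(\beta)\notin Y'$, and our $u_\alpha$ are among these. So the $fu_\alpha$ are pairwise distinct modulo $U_{Y'}$, while the $-s(u_\alpha)$ take only finitely many values. This is a contradiction, so $Y\subseteq Y'$. Applying the argument to $\psi^{-1}$ gives $Y=Y'$.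

So distinct non-empty subsets $Y\subseteq\mathfrak c$ give non-isomorphic groups $G_Y$, and there are $2^{\mathfrak c}$ of them. $\blacksquare$
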